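# Shadowing and positive entropy force distributional chaos of type 1

Throughout, $X$ is a compact metric space with metric $d$, and $f\colon X\to X$ is continuous. We write $\mathbb N=\{0,1,2,\dots\}$.

## 1. Transitivity, shadowing, entropy, and distributional chaos

Two model systems supply the examples.

*The full shift.* On $\Sigma=\{0,1\}^{\mathbb N}$ let $\sigma$ be the left shift, $(\sigma u)_j=u_{j+1}$, and put $d(u,v)=2^{-\min\{j:u_j\ne v_j\}}$ for $u\neq v$. Thus $d(u,v)\le 2^{-n}$ exactly when $u$ and $v$ agree in the symbols with index $0,\dots,n-1$.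

*The odometers.* Let $m_1\mid m_2\mid m_3\mid\cdots$ be an unbounded sequence of positive integers, and let $G$ be the set of sequences $g=(g_n)_{n\ge1}$ with $g_n\in\mathbb Z/m_n$ and $g_{n+1}\equiv g_n$ modulo $m_n$. Put $\rho(g,h)=2^{-\min\{n:g_n\neq h_n\}}$ for $g\ne h$. This makes $G$ a compact metric space, and the map $g\mapsto g+1$ (add $1$ in every coordinate) is called an odometer. Because the coordinates are compatible, $g_n=h_n$ forces $g_j=h_j$ for all $j\le n$. Hence $\rho(g,h)<2^{-n}$ exactly when $g_n=h_n$. Moreover $g\mapsto g+1$ is an isometry of $(G,\rho)$.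

**Definition (transitivity).** The map $f$ is *transitive* if for any nonempty open sets $U,V\subset X$ there is $n>0$ with $f^n(U)\cap V\ne\emptyset$.

The full shift is transitive: if $U$ contains all points that start with a word $w$, and $V$ all points that start with a word $w'$, then $ww'000\cdots$ lies in $U$, and $\sigma^{|w|}$ sends it into $V$. An odometer is transitive too: if $U\supset\{g:g_n=a\}$ and $V\supset\{g:g_n=b\}$, take $j>0$ with $j\equiv b-a$ modulo $m_n$.

**Definition (pseudo orbits and shadowing).** For $\delta>0$, a sequence $(\xi_i)_{i\ge0}$ in $X$ is a *$\delta$-pseudo orbit* of $f$ if $d(f(\xi_i),\xi_{i+1})\le\delta$ for all $i\ge0$. It is *$\epsilon$-shadowed* by $x\in X$ if $d(f^i(x),\xi_i)\le\epsilon$ for all $i\ge0$. The map $f$ has the *shadowing property* if for every $\epsilon>0$ there is $\delta>0$ such that every $\delta$-pseudo orbit of $f$ is $\epsilon$-shadowed by some point of $X$.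

The full shift has shadowing. Given $\epsilon$, choose $n\ge1$ with $2^{-n}\le\epsilon$ and let $\delta=2^{-n}$. For a $\delta$-pseudo orbit, $(\xi_{i+1})_j=(\xi_i)_{j+1}$ for $0\le j\le n-1$. Put $x_i=(\xi_i)_0$. Iterating, $(\xi_i)_j=(\xi_{i+1})_{j-1}=\dots=(\xi_{i+j})_0=x_{i+j}$ for $0\le j\le n$, so $x=(x_i)$ satisfies $d(\sigma^ix,\xi_i)\le 2^{-(n+1)}\le\epsilon$. Odometers have shadowing as well: if $\delta<2^{-n}$, then a $\delta$-pseudo orbit satisfies $(\xi_{i+1})_n=(\xi_i)_n+1$, so $(\xi_i)_n=(\xi_0)_n+i$ for all $i$, which says $\rho(\xi_0+i,\xi_i)<2^{-n}$. The initial point shadows. The identity of $[0,1]$ does not have shadowing: for every $\delta>0$ the sequence $\xi_i=\min(i\delta,1)$ is a $\delta$-pseudo orbit running from $0$ to $1$, and no fixed point $x$ is within $1/3$ of both.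

**Definition (topological entropy).** A set $E\subset X$ is *$(n,\epsilon)$-separated* if for distinct $x,y\in E$ there is $0\le i<n$ with $d(f^ix,f^iy)>\epsilon$. It is *$(n,\epsilon)$-spanning* if for every $x\in X$ there is $y\in E$ with $d(f^ix,f^iy)\le\epsilon$ for all $0\le i<n$. With $s_n(\epsilon)$ the largest cardinality of a separated set and $r_n(\epsilon)$ the smallest cardinality of a spanning set,
$$h_{\rm top}(f)=\lim_{\epsilon\to0}\limsup_{n\to\infty}\tfrac1n\log s_n(\epsilon)=\lim_{\epsilon\to0}\limsup_{n\to\infty}\tfrac1n\log r_n(\epsilon).$$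

For the full shift, $2^n$ points with different initial words of length $n$ are $(n,1/2)$-separated, so $h_{\rm top}(\sigma)\ge\log2>0$. For an isometry, $r_n(\epsilon)$ does not depend on $n$, so odometers have entropy $0$.

**Definition (DC1 and Li–Yorke pairs).** For $x,y\in X$, $n\ge1$ and $t>0$ put
$$\Phi_n(x,y;t)=\frac1n\,\#\{0\le i<n:\ d(f^i(x),f^i(y))<t\}.$$
The pair $(x,y)$ is *DC1-scrambled* if
$$\limsup_{n\to\infty}\Phi_n(x,y;t)=1\ \text{ for every }t>0,\qquad\text{and}\qquad \liminf_{n\to\infty}\Phi_n(x,y;t)=0\ \text{ for some }t>0. \tag{1}$$
The map $f$ *exhibits distributional chaos of type 1* (DC1) if there is an uncountable set $S\subset X$ such that every pair of distinct points of $S$ is DC1-scrambled. The pair $(x,y)$ is a *Li–Yorke pair* if $\liminf_n d(f^nx,f^ny)=0<\limsup_nd(f^nx,f^ny)$.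

For an example in the full shift, let $x$ have symbol $1$ on the blocks $[k!,(k+1)!)$ with $k\ge 1$ odd, and symbol $0$ elsewhere, and let $\mathbf 0=000\cdots$. On an odd block $d(\sigma^ix,\sigma^i\mathbf 0)=1$, so $\Phi_{(k+1)!}(x,\mathbf0;1)\le k!/(k+1)!=1/(k+1)$. Given $t$, choose $s$ with $2^{-s}<t$. On an even block all but the last $s$ times satisfy $d(\sigma^ix,\sigma^i\mathbf 0)\le2^{-s}<t$, so $\Phi_{(k+1)!}(x,\mathbf 0;t)\ge1-\frac{k!+s}{(k+1)!}\to1$. The pair is DC1-scrambled. If instead $z$ has symbol $1$ exactly at the places $k!$, then $(z,\mathbf0)$ is a Li–Yorke pair. It is not DC1-scrambled: for every $t$ the times $i$ with $d(\sigma^iz,\sigma^i\mathbf 0)\ge t$ lie within a bounded distance to the left of some $k!$, so they have density zero and $\Phi_n\to1$.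

## 2. The question, the answer, and the textbook facts used

The following question comes from Noriaki Kawaguchi, "Shadowing, transitivity and a variation of omega-chaos", arXiv:2307.06512 (2023): *for any continuous self-map of a compact metric space, do transitivity, shadowing, and positive topological entropy imply DC1?*

The answer is yes, and transitivity is not needed.

**Theorem 1.** Let $f\colon X\to X$ be a continuous map of a compact metric space with the shadowing property and $h_{\rm top}(f)>0$. Then there are $\tau>0$ and an uncountable set $S\subset X$ (indexed injectively by $\{0,1\}^{\mathbb N}$) such that every pair of distinct points of $S$ is DC1-scrambled, the second condition in (1) holding with the uniform value $t=\tau$. In particular, every transitive map with shadowing and positive entropy exhibits DC1.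

**Theorem 2.** Let $f$ be a continuous map of a nonempty compact metric space with the shadowing property. The following are equivalent:

1. $h_{\rm top}(f)>0$;
2. $f$ exhibits DC1;
3. $f$ has a Li–Yorke pair.

If $f$ is moreover transitive, these hold if and only if $f$ is not topologically conjugate to a cyclic permutation of a finite set or to an odometer.

A point $x$ is *recurrent* if $f^{n_i}(x)\to x$ for some $n_i\to\infty$; let $\mathrm{Rec}(f)$ be the set of recurrent points. The textbook facts we use are these.

- **Birkhoff.** A continuous self-map of a nonempty compact metric space has a minimal set, all of whose points are recurrent. In particular it has a recurrent point.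
- **Poincaré recurrence.** Every $f$-invariant Borel probability measure $\mu$ satisfies $\mu(\mathrm{Rec}(f))=1$.
- **Variational principle.** $h_{\rm top}(f)=\sup_\mu h_\mu(f)$ over the invariant Borel probability measures $\mu$.
- **Baire, finite case.** If a nonempty space is a finite union of closed sets, one of them has nonempty interior. (Otherwise the complements are open and dense, and a finite intersection of open dense sets is dense, hence nonempty.)
- **Semigroups of integers.** A nonempty additive semigroup $A$ of positive integers with gcd $m$ contains all large multiples of $m$. (Divide by $m$, so that the gcd is $1$. Some integer combination of elements of $A$ equals $1$; collecting the positive and negative terms gives $s,s'\in A\cup\{0\}$ with $s-s'=1$. If $s'=0$ then $1\in A$. Otherwise, for $n\ge s'^2$ write $n=qs'+r$ with $0\le r<s'$; then $q\ge s'>r$ and $n=(q-r)s'+rs\in A$.)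

## 3. The full shift, the odometer, and their product

*The full shift.* Here DC1 can be written down. Let $b_k=k!$ and let $j(1),j(2),\dots$ be a sequence in $\mathbb N$ that takes each value infinitely often. For $\omega\in\{0,1\}^{\mathbb N}$ define $x_\omega\in\Sigma$ to be $0$ on the blocks $[b_k,b_{k+1})$ with $k$ odd and at place $0$, and to be constantly $\omega_{j(k/2)}$ on the blocks with $k$ even. If $\omega\ne\omega'$, they differ at some index $j$, so $x_\omega$ and $x_{\omega'}$ differ at every place of infinitely many even blocks and agree on all odd blocks. The two estimates in the example after definition (1) apply word for word and show that $(x_\omega,x_{\omega'})$ is DC1-scrambled with $t=1$.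

*An odometer.* It is an isometry, so $d(f^ix,f^iy)$ is constant in $i$ and no pair of distinct points satisfies the first half of (1). It is transitive and has shadowing, so positive entropy cannot be dropped from the question.

*The product.* Let $X=\Sigma\times G$ with the maximum metric and $f(u,g)=(\sigma u,g+1)$. Shadowing holds coordinatewise. The entropy is positive, since an $(n,1/2)$-separated set of $\sigma$ times a point is separated for $f$. It is transitive: to go from (word $w$, $g_n=a$) to (word $w'$, $g_n=b$), choose a time $j\ge|w|$ with $j\equiv b-a$ modulo $m_n$, and a sequence $u$ that starts with $w$ and shows $w'$ at place $j$. DC1 holds: fix $g$ and use the points $(x_\omega,g)$.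

But the points must be chosen with care. If $g\ne h$, then for all $u,v$ and all $i$
$$d\big(f^i(u,g),f^i(v,h)\big)\ \ge\ \rho(g,h)>0, \tag{2}$$
so $(u,g)$ and $(v,h)$ are never DC1-scrambled. All points of $S$ must have the same odometer coordinate. A general proof has to find the analogue of this coordinate in an arbitrary system with shadowing, and it has to control that coordinate.

## 4. Coding at one scale, and what is lost at finer scales

The sensible first approach is to imitate the shift. Suppose that at some scale $\delta$ we have two separated points $a,b$ that can be joined in all four ways by $\delta$-pseudo orbits of one common length. For each $\omega$, follow the block pattern of Section 3 with $a$ and $b$ in place of $0$ and $1$, obtain a $\delta$-pseudo orbit $\xi^\omega$, and let $x_\omega$ be a point that $\epsilon$-shadows it.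

Separation is no problem. But on the stretches where $\xi^\omega_i=\xi^{\omega'}_i$, shadowing gives only
$$d(f^ix_\omega,f^ix_{\omega'})\le2\epsilon .$$
So the first half of (1) is obtained for $t>2\epsilon$ only, while it is required for every $t>0$. We cannot let $\epsilon\to0$ with the same coding, because then $\delta\to0$, and the jumps of $\xi^\omega$ have a fixed size.

The next thing to try is to correct step by step. Take two points $x,y$ already found and a smaller $\epsilon'$, with its $\delta'$. Choose $\delta'$-pseudo orbits that start at $x$ and at $y$ and after the same time reach one common point $p$, then follow the orbit of $p$; shadow these two pseudo orbits. The new points are within $\epsilon'$ of $x$ and $y$, and eventually $2\epsilon'$-close to each other. Repeating this with smaller and smaller $\epsilon'$ should give the first half of (1).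

The exact point where this stops: *the $\delta'$-pseudo orbits of equal length from $x$ and $y$ to $p$ need not exist.* In the product system, let $x=(u,g)$ and $y=(v,h)$ with $g_n\ne h_n$, and let $\delta'<2^{-n}$. Along a $\delta'$-pseudo orbit the $n$-th odometer coordinate increases by exactly $1$ at each step. So a common point reached at time $k$ would have $n$-th coordinate $g_n+k$ and also $h_n+k$, which is impossible. And shadowing does not prevent $g_n\ne h_n$: the true orbit of $(u,g)$ is $\epsilon$-shadowed not only by $(u,g)$ but by every $(u,h)$ with $\rho(g,h)\le\epsilon$. A careless choice of shadowing points at one scale makes the correction at the next scale impossible, and by (2) no small perturbation repairs it: nearby points still have different $n$-th coordinates.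

What saves the argument is a stronger form of shadowing. We define an equivalence relation $\sim$ that plays the role of "same odometer coordinate" at all scales at once. We then prove (Lemma 6.1) that all pseudo orbits that start in one class at scale $\delta$ can be $\epsilon$-shadowed by points of one single $\sim$-class. With that, the correction step can be repeated forever.

## 5. Chain classes, their periods, and the relation $\sim$

From here to the end of Section 8, $f$ has shadowing and $X\neq\emptyset$. This section builds $\sim$; shadowing is not used in it.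

Let $Z=\overline{\mathrm{Rec}(f)}$. It is nonempty by Birkhoff's theorem, and compact. If $f^{n_i}(x)\to x$ then $f^{n_i}(f(x))\to f(x)$, so $f(\mathrm{Rec}(f))\subset\mathrm{Rec}(f)$ and $f(Z)\subset Z$.

**Definition (chains).** A *$\delta$-chain of length $k\ge1$ from $x$ to $y$* is a tuple $(x_0,\dots,x_k)$ with $x_0=x$, $x_k=y$ and $d(f(x_i),x_{i+1})\le\delta$ for $0\le i<k$. Unless stated otherwise, all points of a chain lie in $Z$. A *$\delta$-cycle at $x$* is a $\delta$-chain from $x$ to $x$.

The restriction to $Z$ guarantees that one can always return. On $\{0\}\cup\{1/n:n\ge1\}$ with $f(0)=0$ and $f(1/n)=1/(n+1)$ we have $Z=\{0\}$, and for $\delta<1/2$ no cycle at the point $1$ exists even if all of $X$ is allowed, since $f(X)\subset[0,1/2]$.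

**Lemma 5.1.** For all $x\in Z$ and $\delta>0$ there is a $\delta$-cycle at $x$.

*Proof.* Take $y\in\mathrm{Rec}(f)$ so close to $x$ that $d(f(x),f(y))\le\delta$ and $d(x,y)\le\delta/2$, and $n\ge2$ with $d(f^n(y),y)\le\delta/2$. Then $(x,f(y),\dots,f^{n-1}(y),x)$ is a $\delta$-cycle in $Z$: the first step is fine because $d(f(x),f(y))\le\delta$, the last because $d(f^n(y),x)\le\delta$. $\square$

**Definition (the relation $\approx_\delta$).** For $x,y\in Z$ write $x\approx_\delta y$ if there are $\delta$-chains from $x$ to $y$ and from $y$ to $x$.

By Lemma 5.1 this relation is reflexive; it is clearly symmetric and transitive. Every point of a $\delta$-chain joining two points of a $\approx_\delta$-class $K$ lies in $K$: if $z$ is on a chain from $x$ to $y$, go from $x$ to $z$ along the chain, and from $z$ on to $y$ and then back to $x$.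

**Lemma 5.2.** $f(x)\approx_\delta x$ for every $x\in Z$.

*Proof.* The pair $(x,f(x))$ is a chain. For the way back, choose $\delta'\le\delta/2$ such that $d(u,v)\le\delta'$ implies $d(f(u),f(v))\le\delta/2$, and a $\delta'$-cycle $(x,x_1,\dots,x_k=x)$ with $k\ge2$ (repeat a cycle if necessary). Since $d(f(x),x_1)\le\delta'$,
$$d(f(f(x)),x_2)\le d(f(f(x)),f(x_1))+d(f(x_1),x_2)\le\tfrac\delta2+\delta'\le\delta .$$
So $(f(x),x_2,\dots,x_k=x)$ is a $\delta$-chain. $\square$

**Lemma 5.3 (period).** Let $K$ be a $\approx_\delta$-class. The gcd $m(K)$ of the lengths of $\delta$-cycles at $x$ is the same for all $x\in K$. For $x,y\in K$ all $\delta$-chains from $x$ to $y$ have the same length modulo $m(K)$.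

*Proof.* Let $g_x$ be the gcd at $x$. Let $y\in K$ have a cycle of length $l$, and take chains $x\to y$ and $y\to x$ of lengths $a,c$. Then $a+c$ and $a+l+c$ are cycle lengths at $x$, so $g_x\mid l$. As $l$ was arbitrary, $g_x\mid g_y$, and by symmetry $g_x=g_y$. If $a,b$ are lengths of chains $x\to y$ and $c$ is the length of a chain $y\to x$, then $m(K)$ divides $a+c$ and $b+c$, so it divides $a-b$. $\square$

**Definition (the relation $\sim_\delta$).** For $x,y\in Z$ write $x\sim_\delta y$ if $x\approx_\delta y$ and the $\delta$-chains from $x$ to $y$ have length $\equiv0$ modulo $m(K)$, where $K$ is the common $\approx_\delta$-class. For a $\sim_\delta$-class $C\subset K$ put $m(C)=m(K)$.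

This is an equivalence relation: cycle lengths are $\equiv0$; lengths of chains $x\to y$ and $y\to x$ add up to $0$; lengths add along $x\to y\to z$. For a cyclic permutation of $m$ points at mutual distance $1$ and $\delta<1$, chains are true orbits, there is one $\approx_\delta$-class, its period is $m$, and the $\sim_\delta$-classes are the points.

**Lemma 5.4 (chains of every large admissible length).** If $x,y$ lie in one $\sim_\delta$-class $C$, then for all large $k$ there is a $\delta$-chain from $x$ to $y$ of length $k\,m(C)$.

*Proof.* The lengths of $\delta$-cycles at $x$ form an additive semigroup with gcd $m(C)$, so they contain all large multiples of $m(C)$. Append to such a cycle one chain from $x$ to $y$; its length is a multiple of $m(C)$. $\square$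

**Lemma 5.5 (classes are clopen).** For $\delta>0$ let $0<\lambda\le\delta/2$ be such that $d(u,v)\le\lambda$ implies $d(f(u),f(v))\le\delta/2$. If $x,y\in Z$ and $d(x,y)\le\lambda$, then $x\sim_\delta y$. Consequently the $\sim_\delta$-classes are clopen in $Z$ and finite in number, $\approx_\delta$-classes are closed, and $\sim_\delta$ is a closed subset of $Z\times Z$.

*Proof.* Take a $\delta/2$-cycle $(x,x_1,\dots,x_k=x)$ with $k\ge2$. Replacing the last $x$ by $y$ gives a $\delta$-chain $x\to y$, since $d(f(x_{k-1}),y)\le\frac\delta2+\lambda\le\delta$. Replacing the first $x$ by $y$ gives a $\delta$-chain $y\to x$, since $d(f(y),x_1)\le\frac\delta2+\frac\delta2$. So $x\approx_\delta y$, and both chains have length $k$, which is the length of a $\delta$-cycle at $x$ and so a multiple of the period. Hence $x\sim_\delta y$. Thus classes are open in $Z$; they partition the compact set $Z$, so there are finitely many, and each is closed as the complement of the others. A $\approx_\delta$-class is a finite union of $\sim_\delta$-classes, and $\sim_\delta$ is the finite union of the closed sets $C\times C$. $\square$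

**Lemma 5.6 (dynamics on classes).** (i) If $x\sim_\delta y$, then $f(x)\sim_\delta f(y)$. (ii) If $C$ is a $\sim_\delta$-class, then $f^{m(C)}(C)\subset C$. (iii) If $(\xi_i)$ is a $\delta$-pseudo orbit inside a $\approx_\delta$-class $K\supset C$ with $\xi_0\in C$, then $\xi_{k\,m(C)}\in C$ for all $k\ge0$.

*Proof.* By Lemma 5.2 all points in (i) and (ii) lie in one $\approx_\delta$-class. In (i), a chain $x\to f(x)$ has length $1$, so chains $f(x)\to x$, $x\to y$, $y\to f(y)$ have lengths $\equiv-1,0,1$, with sum $\equiv0$. In (ii), the orbit segment from $x$ to $f^{m(C)}(x)$ is a chain of length $m(C)$. In (iii), for $k\ge1$, $(\xi_0,\dots,\xi_{k\,m(C)})$ is a $\delta$-chain of length $k\,m(C)$ inside $K$; the case $k=0$ is the hypothesis. $\square$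

**Lemma 5.7 (refinement).** If $\eta\le\delta$, then $x\sim_\eta y$ implies $x\sim_\delta y$.

*Proof.* Every $\eta$-chain is a $\delta$-chain, so a $\approx_\eta$-class $K'$ lies in a $\approx_\delta$-class $K$. All $\eta$-cycle lengths at points of $K'$ are $\delta$-cycle lengths, so $m(K)\mid m(K')$. Thus a length that is $\equiv0$ modulo $m(K')$ is $\equiv 0$ modulo $m(K)$. $\square$

**Definition (the relation $\sim$).** For $x,y\in Z$ write $x\sim y$ if $x\sim_\delta y$ for all $\delta>0$.

By Lemma 5.5, $\sim$ is an intersection of closed equivalence relations, so it is a closed equivalence relation on $Z$.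

*Example: the product $\Sigma\times G$.* Here $(u,g)\sim(v,h)$ if and only if $g=h$. First, $Z=X$: if $u$ has period $P$ under $\sigma$, then at the times $Pm_j$ the first coordinate returns exactly and $g+Pm_j\to g$, so $(u,g)$ is recurrent, and such points are dense. Next, if $\delta<2^{-n}$, a $\delta$-chain of length $k$ raises the $n$-th odometer coordinate by $k$ modulo $m_n$, so all cycle lengths, and hence all periods, are multiples of $m_n$; therefore $(u,g)\sim_\delta(v,h)$ implies $g_n=h_n$. Thus $\sim$ implies $g=h$. Conversely, given $\delta$, choose $n$ such that two points of $X$ whose first coordinates agree in $n$ symbols and whose second coordinates agree at index $n$ are within $\delta$. Let $k\ge n+1$ with $k\equiv h_n-g_n$ modulo $m_n$, and $w=u_0\cdots u_{k-1}v$. Then the tuple with $x_0=(u,g)$, $x_i=(\sigma^iw,g+i)$ for $0<i<k$, $x_k=(v,h)$ is a $\delta$-chain: at the first step the symbol sequences agree in $k-1\ge n$ places, and at the last step $\sigma^kw=v$ and $g+k$ agrees with $h$ at index $n$. So there is one $\approx_\delta$-class, and if $g=h$ we may take for $k$ a large common multiple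 of $m_n$ and the period, which gives $(u,g)\sim_\delta(v,g)$.

## 6. Shadowing inside a single $\sim$-class

For a $\sim_\delta$-class $C$ contained in the $\approx_\delta$-class $K$, let $P_C$ be the set of $\delta$-pseudo orbits $\xi\in K^{\mathbb N}$ with $\xi_0\in C$. Since $C$ and $K$ are closed, $P_C$ is a closed subset of the compact space $K^{\mathbb N}$ with the product topology. It is nonempty, since by Lemma 5.2 it contains the orbit of every point of $C$.

**Lemma 6.1.** Let $\epsilon>0$, and let $\delta>0$ be such that every $\delta$-pseudo orbit of $f$ in $X$ is $\epsilon$-shadowed. Let $C$ be a $\sim_\delta$-class. Then there is a single $\sim$-class $D$ such that every $\xi\in P_C$ is $\epsilon$-shadowed by some point of $D$.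

*Proof.* Put $m=m(C)$.

**Step 1: every $\xi\in P_C$ is $\epsilon$-shadowed by a point of $Z$.** The purpose is to bring the shadowing point into $Z$, where the relations are defined. Let $N\ge1$ be a multiple of $m$. Since $\xi_N$ and $\xi_0$ lie in $C$, there is a $\delta$-chain from $\xi_N$ to $\xi_0$. Closing $(\xi_0,\dots,\xi_N)$ with it and repeating gives a periodic $\delta$-pseudo orbit, of some period $L$. Let $Q\subset X$ be the set of points that $\epsilon$-shadow it. Then $Q$ is nonempty by shadowing, it is closed, and $f^L(Q)\subset Q$ by periodicity. By Birkhoff's theorem for $f^L|_Q$ there is $y_N\in Q$ recurrent for $f^L$, hence for $f$; so $y_N\in Z$. By construction $d(f^i(y_N),\xi_i)\le\epsilon$ for $0\le i\le N$. A limit point of the $y_N$ as $N\to\infty$ lies in $Z$ and $\epsilon$-shadows $\xi$.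

**Step 2: for every $\eta\in(0,\delta]$ there is one $\sim_\eta$-class $E$ such that every $\xi\in P_C$ is $\epsilon$-shadowed by a point of $E$.** The purpose is to make the choice uniform at a single finer scale. For a $\sim_\eta$-class $E$ let
$$A_E=\{\xi\in P_C:\ \xi\text{ is }\epsilon\text{-shadowed by a point of }E\}.$$
The set $A_E$ is closed: if $\xi^{(n)}\to\xi$ and $x_n\in E$ shadows $\xi^{(n)}$, then a limit point of $(x_n)$ lies in the compact set $E$ and shadows $\xi$. By Step 1 the finitely many sets $A_E$ cover $P_C$. So some $A_E$ has nonempty interior in $P_C$. By the definition of the product topology there are $\xi\in P_C$ and $N$ such that every $\xi'\in P_C$ with $\xi'_i=\xi_i$ for $0\le i\le N$ lies in $A_E$; increasing $N$, we may take it to be a multiple of $m$.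

We claim $A_E=P_C$. Let $\zeta\in P_C$ be arbitrary. By Lemma 5.6(iii), $\xi_N\in C$, and $\zeta_0\in C$. By Lemma 5.4 there are $\delta$-chains from $\xi_N$ to $\zeta_0$ of length $km$ for all large $k$. Write $N=N'm$ and choose such a $k$ with $k\equiv-N'$ modulo $m(E)$; then $N+km=(N'+k)m$ is a positive multiple of $m(E)$. Let $\xi'$ be the concatenation of $\xi_0,\dots,\xi_N$, this chain, and $\zeta_0,\zeta_1,\dots$, so that $\xi'_{N+km+i}=\zeta_i$. The chain joins two points of $K$, so it stays in $K$; hence $\xi'\in P_C$, and $\xi'$ agrees with $\xi$ up to time $N$. Therefore $\xi'\in A_E$: some $x\in E$ $\epsilon$-shadows $\xi'$. Then $f^{N+km}(x)$ $\epsilon$-shadows $\zeta$. It lies in $E$, by Lemma 5.6(ii) applied to $E$ at scale $\eta$, since $N+km$ is a multiple of $m(E)$. So $\zeta\in A_E$.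

**Step 3: pass to all scales at once.** Let $\eta_n\downarrow0$ with $\eta_1\le\delta$, and let $J_n$ be the set of $\sim_{\eta_n}$-classes $E$ with $A_E=P_C$. It is finite by Lemma 5.5 and nonempty by Step 2. If $E\in J_{n+1}$, then the $\sim_{\eta_n}$-class that contains $E$ (Lemma 5.7) is in $J_n$, because a larger set shadows at least as much. By König's lemma there are $E^1\supset E^2\supset\cdots$ with $E^n\in J_n$. Put $D=\bigcap_nE^n$, which is nonempty by compactness. It is a $\sim$-class: two of its points are $\sim_{\eta_n}$-equivalent for all $n$, hence $\sim$-equivalent by Lemma 5.7; and if $x\in D$ and $y\sim x$, then $y\sim_{\eta_n}x$, so $y\in E^n$ for all $n$. Finally, for $\xi\in P_C$ the sets of points of $E^n$ that $\epsilon$-shadow $\xi$ are nonempty, compact and nested, so some point of $D$ $\epsilon$-shadows $\xi$. $\square$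

In Step 2 the class $E$ need not lie in $C$ or even in $K$. This is why the length $N+km$ was arranged to be a multiple of $m(E)$ by hand, and no relation between $m$ and $m(E)$ was used.

## 7. Nontrivial $\sim$-classes, entropy, and a uniformly separated pair

The next two lemmas connect $\sim$ with entropy: for maps with shadowing, $h_{\rm top}(f)>0$ exactly when $\sim$ is not equality.

**Lemma 7.1.** If $\sim$ is equality on $Z$, then $\max\{\operatorname{diam}E:E\text{ a }\sim_\delta\text{-class}\}\to0$ as $\delta\to0$, and $h_{\rm top}(f)=0$.

*Proof.* **Step 1: diameters.** If the first claim fails, there are $c>0$, $\delta_n\downarrow0$ and $x_n\sim_{\delta_n}y_n$ with $d(x_n,y_n)\ge c$; passing to a subsequence, $x_n\to x$ and $y_n\to y$. Fix $\delta>0$. For large $n$, $\delta_n\le\delta$, so $x_n\sim_\delta y_n$ by Lemma 5.7, and since $\sim_\delta$ is closed, $x\sim_\delta y$. As $\delta$ was arbitrary, $x\sim y$, while $d(x,y)\ge c$. This is a contradiction.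

**Step 2: entropy on $Z$.** Given $\epsilon>0$, choose $\delta$ such that all $\sim_\delta$-classes have diameter $<\epsilon$. By Lemma 5.6(i), if $x\sim_\delta y$ then $f^i(x)\sim_\delta f^i(y)$, so $d(f^ix,f^iy)<\epsilon$ for all $i\ge0$. One point from each class is thus an $(n,\epsilon)$-spanning set for $f|_Z$, for every $n$, with cardinality independent of $n$. So $h_{\rm top}(f|_Z)=0$.

**Step 3: entropy on $X$.** By Poincaré recurrence every invariant Borel probability measure $\mu$ has $\mu(Z)=1$, so $h_\mu(f)=h_\mu(f|_Z)\le h_{\rm top}(f|_Z)=0$. By the variational principle $h_{\rm top}(f)=0$. $\square$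

**Lemma 7.2.** Suppose there are $a\ne b$ in $Z$ with $a\sim b$. Then:

1. there are $\tau_0>0$ and $p,q\in Z$ with $p\sim q$ and $d(f^i(p),f^i(q))\ge\tau_0$ for all $i\ge0$;
2. $h_{\rm top}(f)>0$.

*Proof.* Let $\epsilon_0=d(a,b)/4$, and let $\delta_0$ be such that $\delta_0$-pseudo orbits are $\epsilon_0$-shadowed. Let $C$ be the $\sim_{\delta_0}$-class that contains $a$ and $b$. By Lemma 5.4 there is one length $L$ such that for all $u,v\in\{a,b\}$ there is a $\delta_0$-chain of length $L$ from $u$ to $v$.

Part 1. Repeating the chain $a\to a$ gives $\alpha\in P_C$ with $\alpha_{kL}=a$ for all $k$; repeating the chain $b\to b$ gives $\beta\in P_C$ with $\beta_{kL}=b$. By Lemma 6.1 there are $p\sim q$ in $Z$ that $\epsilon_0$-shadow $\alpha$ and $\beta$. Then $d(f^{kL}p,f^{kL}q)\ge4\epsilon_0-2\epsilon_0=2\epsilon_0$ for all $k\ge0$. By uniform continuity choose $\tau_0>0$ such that $d(x,y)<\tau_0$ implies $d(f^lx,f^ly)<2\epsilon_0$ for $0\le l\le L$. If $d(f^ip,f^iq)<\tau_0$ for some $i$, take a multiple $kL\in[i,i+L]$; with $l=kL-i$ we get $d(f^{kL}p,f^{kL}q)<2\epsilon_0$, a contradiction.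

Part 2. For every word $u_0\cdots u_{n-1}\in\{a,b\}^n$, concatenate chains $u_0\to u_1\to\dots\to u_{n-1}$ of length $L$ and continue with the orbit of $u_{n-1}$. This is a $\delta_0$-pseudo orbit with value $u_k$ at time $kL$, $0\le k<n$. If two words differ at index $k$, points shadowing the corresponding pseudo orbits are at distance $\ge2\epsilon_0>\epsilon_0$ at time $kL<nL$. So there are $(nL,\epsilon_0)$-separated sets with $2^n$ points, and $h_{\rm top}(f)\ge(\log2)/L>0$. $\square$

## 8. The correction step repeated: proof of Theorem 1

Assume $h_{\rm top}(f)>0$ (so $X\ne\emptyset$). By Lemma 7.1, $\sim$ is not equality, so Lemma 7.2 gives $\tau_0>0$ and $p_0\sim q_0$ in $Z$ with $d(f^ip_0,f^iq_0)\ge\tau_0$ for all $i\ge0$. Put $\tau=\tau_0/2$.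

**Step 1: write (1) as membership in open sets.** For $N\ge1$ let
$$U_N=\Big\{(x,y):\exists M>N,\ \tfrac1M\#\{0\le i<M:d(f^ix,f^iy)<\tfrac1N\}>1-\tfrac1N\Big\},$$
$$V_N=\Big\{(x,y):\exists M>N,\ \tfrac1M\#\{0\le i<M:d(f^ix,f^iy)>\tau\}>1-\tfrac1N\Big\}.$$
Both are symmetric in $x,y$. Both are open in $X\times X$: for fixed $M$, the finitely many strict inequalities that hold at $(x,y)$ persist nearby, so the counts do not decrease in a neighborhood of $(x,y)$. If a pair lies in $U_N\cap V_N$ for all large $N$, it is DC1-scrambled:

- for $t>0$ and $N>1/t$ there is $M>N$ with $\Phi_M(x,y;t)>1-\frac1N$; letting $N\to\infty$ gives $\limsup_n\Phi_n(x,y;t)=1$;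
- for large $N$ there is $M>N$ with $\Phi_M(x,y;\tau)<\frac1N$, so $\liminf_n\Phi_n(x,y;\tau)=0$.

**Step 2: one correction.** The following lemma moves one chosen pair into $U_N$ or $V_N$ by an arbitrarily small perturbation. It keeps everything in one $\sim$-class, so it can be applied again. The auxiliary pair $p,q$ travels along as the source of separation.

**Lemma 8.1.** Let $x_1,\dots,x_n,p,q\in Z$ be pairwise $\sim$-equivalent, and suppose $d(f^ip,f^iq)\ge\tau'>\tau$ for all $i\ge0$. Let $r\ne s$, $N\ge1$, $\kappa>0$, and let $W$ be $U_N$ or $V_N$. Then there are pairwise $\sim$-equivalent $y_1,\dots,y_n,p',q'\in Z$ with $d(y_j,x_j)\le\kappa$ for all $j$, $d(f^ip',f^iq')\ge\tau'-\kappa$ for all $i\ge0$, and $(y_r,y_s)\in W$.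

*Proof.* Choose $\epsilon>0$ with $2\epsilon\le\kappa$, $2\epsilon<1/N$ and $2\epsilon<\tau'-\tau$, and let $\delta$ correspond to $\epsilon$ by shadowing. All given points lie in one $\sim_\delta$-class $C$. By Lemma 5.4 there is one length $l$ for which there are $\delta$-chains of length $l$ from $x_r$ to $p$, from $x_s$ to $p$, and from $x_s$ to $q$. Define pseudo orbits as follows.

- $\xi^r$ is the chain $x_r\to p$ followed by the orbit of $p$.
- $\xi^s$ is the chain $x_s\to p$ followed by the orbit of $p$ if $W=U_N$, and the chain $x_s\to q$ followed by the orbit of $q$ if $W=V_N$.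
- For $p$, for $q$, and for $x_j$ with $j\ne r,s$ take the true orbits.

All of them start in $C$ and stay in the $\approx_\delta$-class of $C$ (Lemma 5.2 and the remark before it), so they belong to $P_C$. By Lemma 6.1 they are $\epsilon$-shadowed by points $y_1,\dots,y_n,p',q'$ of one $\sim$-class. At time $0$ we get $d(y_j,x_j)\le\epsilon\le\kappa$. Also $d(f^ip',f^iq')\ge\tau'-2\epsilon\ge\tau'-\kappa$ for all $i\ge0$. For $i\ge l$: if $W=U_N$, then $\xi^r_i=\xi^s_i$, so $d(f^iy_r,f^iy_s)\le2\epsilon<1/N$; if $W=V_N$, then $d(\xi^r_i,\xi^s_i)=d(f^{i-l}p,f^{i-l}q)\ge\tau'$, so $d(f^iy_r,f^iy_s)\ge\tau'-2\epsilon>\tau$. In both cases the desired inequality holds for at least $M-l$ of the times $0\le i<M$. Since $(M-l)/M\to1$, some $M>N$ shows $(y_r,y_s)\in W$. $\square$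

**Step 3: a Cantor scheme.** We construct, by induction on $k\ge0$, points $x_w$ ($w\in\{0,1\}^k$) and $p_k,q_k$ in $Z$, all pairwise $\sim$-equivalent, and numbers $\tau_k>\tau$ and $r_k>0$, with $r_k\le2^{-k}$, such that

- (a) $d(f^ip_k,f^iq_k)\ge\tau_k$ for all $i\ge0$;
- (b) for $k\ge1$ and $v\ne w$ in $\{0,1\}^k$: $\overline B(x_v,r_k)\times\overline B(x_w,r_k)\subset U_k\cap V_k$;
- (c) $\overline B(x_{wj},r_{k+1})\subset\overline B(x_w,r_k)$ for $w\in\{0,1\}^k$, $j\in\{0,1\}$.

For $k=0$ take $x_\emptyset=p_0$, $r_0=1$, and $p_0,q_0,\tau_0$ as above.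

Given stage $k$, start with the $2^{k+1}$-tuple $y_{wj}=x_w$ (each $x_w$ is listed twice) together with $p_k,q_k$ and the bound $\tau_k$. Apply Lemma 8.1 once for each unordered pair $v\ne w$ in $\{0,1\}^{k+1}$ and each $W\in\{U_{k+1},V_{k+1}\}$, always to the points obtained last. Let $T$ be the number of applications. In each of them choose $\kappa$ so small that

- $\kappa\le r_k/(4T)$, so that the total displacement of each point is less than $r_k/2$;
- $\kappa<\tau'-\tau$, where $\tau'$ is the current bound for the auxiliary pair, so that the new bound $\tau'-\kappa$ is still $>\tau$;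
- the finitely many memberships $(y_v,y_w)\in W$ already achieved persist when both points move by at most $\kappa$, which is possible because $U_{k+1}$ and $V_{k+1}$ are open.

Let $x_{wj}$, $p_{k+1}$, $q_{k+1}$ be the final points and $\tau_{k+1}$ the final bound. They are pairwise $\sim$-equivalent by Lemma 8.1, and (a) holds. Every pair $(x_v,x_w)$ with $v\neq w$ in $\{0,1\}^{k+1}$ lies in the open symmetric set $U_{k+1}\cap V_{k+1}$, so (b) holds for small $r_{k+1}$. Since $d(x_{wj},x_w)<r_k/2$, (c) holds as soon as $r_{k+1}\le r_k/2$. Choose $r_{k+1}\le 2^{-(k+1)}$ accordingly.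

**Step 4: the scrambled set.** For $\omega\in\{0,1\}^{\mathbb N}$ the closed balls $\overline B(x_{\omega|k},r_k)$ are nested by (c), and $r_k\to0$, so they have exactly one common point $x_\omega=\lim_kx_{\omega|k}$. Put $S=\{x_\omega:\omega\in\{0,1\}^{\mathbb N}\}$. (Since $x_{\omega|k}\sim x_{\omega'|k}$ for all $k$ and $\sim$ is closed, $S$ lies in one $\sim$-class.) Let $\omega\ne\omega'$. For all large $k$ we have $\omega|k\ne\omega'|k$, so by (b) $(x_\omega,x_{\omega'})\in U_k\cap V_k$. A pair $(x,x)$ is in no $V_k$, because the count in the definition is $0$, which is not larger than $1-\frac1k\ge0$. Hence $x_\omega\ne x_{\omega'}$, so $\omega\mapsto x_\omega$ is injective and $S$ is uncountable. By Step 1 every pair of distinct points of $S$ is DC1-scrambled, the second condition holding with $t=\tau$. This proves Theorem 1. $\blacksquare$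

## 9. Zero entropy: no Li–Yorke pairs, and odometers in the transitive case

We now prove Theorem 2. Let $f$ have shadowing and $X\ne\emptyset$.

**Step 1: (1) implies (2), and (2) implies (3).** The first is Theorem 1. For the second, take a DC1-scrambled pair $(x,y)$. Since $\limsup_n\Phi_n(x,y;t)=1$ for every $t>0$, there are infinitely many $i$ with $d(f^ix,f^iy)<t$, so $\liminf_i d(f^ix,f^iy)=0$. For the $t$ with $\liminf_n\Phi_n(x,y;t)=0$ there are infinitely many $i$ with $d(f^ix,f^iy)\ge t$ (otherwise $\Phi_n\to1$), so $\limsup_i d(f^ix,f^iy)\ge t>0$.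

**Step 2: a test for membership in $Z$.** We need it because points of a Li–Yorke pair need not lie in $Z$.

**Lemma 9.1.** If for every $\delta>0$ there is a $\delta$-cycle in $X$ at $z$ (its points need not lie in $Z$), then $z\in Z$.

*Proof.* Given $\epsilon>0$, take a corresponding $\delta$ from shadowing and a $\delta$-cycle at $z$, of length $L$. Repeating it gives an $L$-periodic $\delta$-pseudo orbit. The set $Q$ of points that $\epsilon$-shadow it is nonempty, closed, and $f^L(Q)\subset Q$. By Birkhoff's theorem it contains a point $y$ recurrent for $f^L$, so $y\in\mathrm{Rec}(f)$, and $d(y,z)\le\epsilon$. As $\epsilon$ was arbitrary, $z\in Z$. $\square$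

**Step 3: (3) implies (1).** We assume $h_{\rm top}(f)=0$ and show that any $x,y\in X$ with $\liminf_nd(f^nx,f^ny)=0$ satisfy $d(f^nx,f^ny)\to0$. By Lemma 7.2, $\sim$ is equality on $Z$.

First, replace the orbits by sequences in $Z$. Let $z\in\omega(x)$, the set of limit points of $(f^nx)_{n\ge0}$. For $n$ and $n'\ge n+2$ with $f^nx$ and $f^{n'}x$ close to $z$, the tuple $(z,f^{n+1}x,\dots,f^{n'-1}x,z)$ is a $\delta$-cycle in $X$: $d(f(z),f^{n+1}x)$ is small by continuity and $d(f^{n'}x,z)$ is small. So $\omega(x)\subset Z$ by Lemma 9.1, and likewise $\omega(y)\subset Z$. By compactness the distance from $f^nx$ to $\omega(x)$ tends to $0$, so there are $z_n,w_n\in Z$ with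
$$d(f^nx,z_n)\to0,\qquad d(f^ny,w_n)\to0. \tag{3}$$
From $d(f(z_n),z_{n+1})\le d(f(z_n),f^{n+1}x)+d(f^{n+1}x,z_{n+1})$ and uniform continuity, $d(f(z_n),z_{n+1})\to0$; likewise $d(f(w_n),w_{n+1})\to0$.

Now let $\kappa>0$. By Lemma 7.1 there is $\eta>0$ such that all $\sim_\eta$-classes have diameter $<\kappa$. By Lemma 5.5 there is $\lambda>0$ such that points of $Z$ at distance $<\lambda$ are $\sim_\eta$-equivalent. Hence there is $n_0$ with $z_{n+1}\sim_\eta f(z_n)$ and $w_{n+1}\sim_\eta f(w_n)$ for all $n\ge n_0$. Since $\liminf_nd(f^nx,f^ny)=0$ and by (3), there is $n\ge n_0$ with $d(z_n,w_n)<\lambda$, so $z_n\sim_\eta w_n$. If $z_i\sim_\eta w_i$ for some $i\ge n$, then by Lemma 5.6(i)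
$$z_{i+1}\sim_\eta f(z_i)\sim_\eta f(w_i)\sim_\eta w_{i+1}.$$
By induction $z_i\sim_\eta w_i$, and so $d(z_i,w_i)<\kappa$, for all $i\ge n$. With (3), $\limsup_id(f^ix,f^iy)\le\kappa$. As $\kappa$ was arbitrary, $d(f^ix,f^iy)\to0$. So there is no Li–Yorke pair.

**Step 4: transitive maps with zero entropy are cyclic permutations or odometers.** Let $f$ be transitive with shadowing and $h_{\rm top}(f)=0$. For $x,y\in X$ and $\delta>0$, transitivity applied to the $\delta$-balls around $f(x)$ and $y$ gives $u$ and $n>0$ with $d(u,f(x))<\delta$ and $d(f^n(u),y)<\delta$. So $(x,u,f(u),\dots,f^{n-1}(u),y)$ is a $\delta$-chain in $X$ from $x$ to $y$. With $y=x$, Lemma 9.1 gives $Z=X$. So all these chains lie in $Z$, and $X$ is a single $\approx_\delta$-class for each $\delta$.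

Let $m_n$ be its period for $\delta=1/n$; the proof of Lemma 5.7 shows $m_n\mid m_{n+1}$. Let $G$ be the set of sequences $(g_n)$ with $g_n\in\mathbb Z/m_n$ and $g_{n+1}\equiv g_n$ modulo $m_n$. Fix $x_0\in X$ and let $\pi_n(y)\in\mathbb Z/m_n$ be the length modulo $m_n$ of the $\frac1n$-chains from $x_0$ to $y$, well defined by Lemma 5.3. It has the following properties.

- $\pi_n(y)=\pi_n(y')$ if and only if $y\sim_{1/n}y'$, because $\pi_n(y)$ plus the length of a chain $y\to y'$ is $\pi_n(y')$. Since the classes are open, $\pi_n$ is continuous.
- $\pi_n(f(y))=\pi_n(y)+1$: append $f(y)$ to a chain from $x_0$ to $y$. So the image of $\pi_n$ is nonempty and invariant under adding $1$, and $\pi_n$ is onto.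
- $\pi_{n+1}(y)\equiv\pi_n(y)$ modulo $m_n$, because a $\frac1{n+1}$-chain is a $\frac1n$-chain.

Hence $\pi=(\pi_n)\colon X\to G$ is continuous and $\pi(f(y))=\pi(y)+1$. It is onto: for $(g_n)\in G$ the sets $\pi_n^{-1}(g_n)$ are nonempty, compact and nested, so they have a common point. It is injective: $\pi(y)=\pi(y')$ means $y\sim_{1/n}y'$ for all $n$, so $y\sim y'$ by Lemma 5.7, and $y=y'$ because $\sim$ is equality (Lemma 7.2). So $\pi$ is a conjugacy. If $(m_n)$ is bounded, it is eventually constant, and $f$ is conjugate to a cyclic permutation of a finite set. If it is unbounded, $f$ is conjugate to an odometer.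

**Step 5: the converse.** A cyclic permutation is an isometry for the discrete metric, and an odometer is one for $\rho$. An isometry has entropy $0$ and no Li–Yorke pairs, and both properties are invariant under topological conjugacy. So if $f$ is conjugate to one of these, (1)–(3) fail. This proves Theorem 2. $\blacksquare$

**Remark 9.2.** Odometers are transitive and have shadowing, as checked in Section 1, and they have no DC1-scrambled pair of distinct points. So the hypothesis $h_{\rm top}(f)>0$ in Theorem 1 cannot be dropped. By Theorem 2, within the class of transitive maps with shadowing (on nonempty spaces), DC1 fails exactly for the maps conjugate to cyclic permutations or odometers.
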